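# Colorings of directed posets and the accessibility of $\mathbf{Set}^{<\omega}$

## 1. Colorings with two ultrametric inequalities

Everything in this lecture turns on one combinatorial object. A poset is *$\lambda$-directed* if every subset of size $<\lambda$ has an upper bound (so it is nonempty). A subset $A\subseteq I$ is *cofinal* if every $i\in I$ has some $a\in A$ with $a\ge i$.

**Definition 1.** A *coloring* of a poset $I$ is a map $c:\{(i,j)\in I^2: i<j\}\to\omega$ such that for all $i<j<l$

* (S1) $c(i,l)\le\max(c(i,j),c(j,l))$,
* (S2) $c(i,j)\le\max(c(i,l),c(j,l))$.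

It is *tame* if there are $n<\omega$ and a cofinal $A\subseteq I$ with $c(i,j)\le n$ for all $i<j$ in $A$. For a regular cardinal $\lambda$ let $(*)_\lambda$ be the statement: *every coloring of every $\lambda$-directed poset is tame.*

Here is a way to picture a coloring. Write $i<_n j$ if $i<j$ and $c(i,j)\le n$. Then (S1) says that each relation $<_n$ is transitive. And (S2) says that if $i<j$ and both are $<_n l$, then $i<_n j$. So if $I$ is an ordinal, the $<_n$-predecessors of any point form a $<_n$-chain. A coloring of an ordinal is thus an increasing sequence of tree-like orders $<_0,<_1,\dots$ whose union is the order of $I$, and it is tame if some $<_n$ has a cofinal chain.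

Two examples. If $f:I\to\omega$ is any function, then $c(i,j)=\max(f(i),f(j))$ is a coloring: in (S1) and (S2) each term on the left occurs on the right. On $I=\omega$ with $f(i)=i$ this is $c(i,j)=j$, and it is not tame, because an infinite $A\subseteq\omega$ contains pairs $i<j$ with $j$ arbitrarily large. On an $\omega_1$-directed poset such a coloring is always tame, by the following fact, which we shall use constantly.

**Fact 2.** If $I$ is $\omega_1$-directed and $I=\bigcup_{n<\omega}A_n$, then some $A_n$ is cofinal.

*Proof.* Otherwise pick, for each $n$, an $i_n$ such that no $a\in A_n$ satisfies $a\ge i_n$. Let $j$ be an upper bound of all $i_n$. Then $j\in A_n$ for some $n$ and $j\ge i_n$, a contradiction. $\square$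

Some small consequences.

* (a) A cofinal subset of a $\lambda$-directed poset is $\lambda$-directed: move an upper bound up into the subset.
* (b) A directed poset with a maximal element $m$ has $m$ as its maximum, because an upper bound of $m$ and $i$ must be $m$. So a directed poset without maximum has no maximal element. The same is true of its cofinal subsets, since a maximum of a cofinal subset would be a maximum of $I$.
* (c) If $I$ has a maximum $m$, every coloring of $I$ is tame, with $A=\{m\}$.
* (d) If $I$ is $\omega_1$-directed and some $f:I\to\omega$ satisfies $c(i,j)\le\max(f(i),f(j))$ for all $i<j$, then $c$ is tame. Indeed some $\{i:f(i)\le n\}$ is cofinal by Fact 2, and $c\le n$ there.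

By (c), only posets without maximum matter for $(*)_\lambda$.

## 2. Eventually constant sequences of sets, and three theorems

What are colorings for? Consider the chain of functors $F_{n,n+1}:\mathbf{Set}^n\to\mathbf{Set}^{n+1}$ that repeat the last entry:
$$(X_1,\dots,X_n)\mapsto(X_1,\dots,X_n,X_n),\qquad (f_1,\dots,f_n)\mapsto(f_1,\dots,f_n,f_n).$$
Each $\mathbf{Set}^n$ is locally finitely presentable and each $F_{n,n+1}$ is finitely accessible. Let $\mathcal C=\mathbf{Set}^{<\omega}$ be the colimit of the chain in $\mathbf{CAT}$. Concretely:

* an object is a sequence $X=(X_k)_{k\ge1}$ of sets with $X_m=X_n$ for all $m\ge n$, for some $n$; for instance $(\emptyset,\{0\},\mathbb N,\mathbb N,\mathbb N,\dots)$;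
* a morphism $X\to Y$ is a sequence of maps $f_k:X_k\to Y_k$ which is eventually constant.

Recall that for a regular cardinal $\lambda$ an object $P$ is *$\lambda$-presentable* if $\mathrm{Hom}(P,-)$ preserves $\lambda$-directed colimits. In $\mathbf{Set}$, a set of size $<\lambda$ is $\lambda$-presentable. A category is *$\lambda$-accessible* if it has $\lambda$-directed colimits and a set of $\lambda$-presentable objects such that every object is a $\lambda$-directed colimit of objects from this set. It is *accessible* if it is $\lambda$-accessible for some regular $\lambda$. In the convention of Bagaria and Magidor, an uncountable cardinal $\kappa$ is *strongly $\omega_1$-compact* if every $\kappa$-complete filter on any set extends to a countably complete (that is, $\omega_1$-complete) ultrafilter. It is known that $\mathcal C$ is accessible if such a cardinal exists; we reprove this in Section 9.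

The problem, taken from R. Pare and J. Rosicky, "Colimits of accessible categories", arXiv:1110.0767 (2011), is this: does ZFC alone prove that $\mathcal C$ is accessible, or is it consistent that $\mathcal C$ is not accessible? The answer is that accessibility of $\mathcal C$ depends on set theory, and colorings measure exactly how.

**Theorem A (ZFC).** For an uncountable regular $\lambda$ the following are equivalent: (i) $\mathcal C$ is $\lambda$-accessible; (ii) $\mathcal C$ has $\lambda$-directed colimits; (iii) $(*)_\lambda$. Hence $\mathcal C$ is accessible iff $(*)_\lambda$ holds for some uncountable regular $\lambda$, and then $\mathcal C$ is $\lambda'$-accessible for all regular $\lambda'\ge\lambda$.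

**Theorem B.** If $\mu$ is singular of cofinality $\omega$ and $\square_\mu$ holds, then $\mathcal C$ does not have $\lambda$-directed colimits for any regular $\lambda\le\mu^+$. So if $\square_\mu$ holds for a proper class of singular $\mu$ of cofinality $\omega$, then $\mathcal C$ is not accessible. In particular $\mathcal C$ is not accessible if $V=L$, or just if $0^\#$ does not exist.

**Theorem C.**

1. (ZFC) $\mathcal C$ is never $\omega$- or $\omega_1$-accessible.
2. If $\kappa$ is strongly $\omega_1$-compact, $\mathcal C$ is $\lambda$-accessible for every regular $\lambda\ge\kappa$.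
3. If ZFC + "there is a strongly compact cardinal" is consistent, so is ZFC + "$\mathcal C$ is $\omega_2$-accessible and there are no measurable cardinals (hence no strongly $\omega_1$-compact cardinals)".

So $\omega_2$ is the least possible index of accessibility, and accessibility of $\mathcal C$ does not imply the existence of a strongly $\omega_1$-compact cardinal.

By Theorem B, if ZFC is consistent then so is ZFC + "$\mathcal C$ is not accessible", because ZFC + $V=L$ is then consistent. So ZFC alone does not prove accessibility. Together with Theorem C(2), accessibility genuinely depends on set theory, provided strongly $\omega_1$-compact cardinals are consistent.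

## 3. Directed colimits in $\mathcal C$: countable chains and $\omega_1$-directed diagrams

We shall use the textbook description of directed colimits of sets.

**Fact 3.** A cocone $(e^i:D(i)\to X)$ on a directed diagram of sets with transition maps $d^{ij}$ is a colimit iff the $e^i$ are jointly surjective and, whenever $e^i(x)=e^i(y)$, there is $j\ge i$ with $d^{ij}(x)=d^{ij}(y)$. In particular a jointly surjective cocone with injective legs is a colimit.

**A chain without colimit.** Let $D(i)_k=\{0,\dots,\min(k,i)\}$ for $i<\omega$, $k\ge1$. For fixed $i$ this is constant for $k\ge i$, and the inclusions $D(i)_k\subseteq D(i+1)_k$ form a morphism of $\mathcal C$. Suppose $X$ is a colimit. The functor $X\mapsto X_k$ preserves colimits (this is the first half of the proof of Lemma 4), so $X_k$ is a colimit of $D(-)_k$, which is constant with value $\{0,\dots,k\}$ for $i\ge k$. So $|X_k|=k+1$ for all $k$, and $X$ is not eventually constant, a contradiction. So $\mathcal C$ lacks colimits of $\omega$-chains.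

**A second failure for chains.** Let $D(i)$ be the constant sequence $\{0,\dots,i-1\}$, with inclusions. Coordinatewise the colimit is the constant sequence $\omega$. But that object, with the inclusions, is not a colimit in $\mathcal C$. Let $Y$ be the constant sequence $\{0,1\}$ and let $h_k:\omega\to\{0,1\}$ take the value $1$ only at $k$. The restriction of $h_k$ to $\{0,\dots,i-1\}$ is zero for $k\ge i$, so these restrictions form a cocone $D(i)\to Y$ in $\mathcal C$. The only coordinatewise factorization is $(h_k)$, which is not eventually constant.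

For $\omega_1$-directed diagrams the second failure cannot happen:

**Lemma 4.** Let $I$ be $\omega_1$-directed and $D:I\to\mathcal C$ a diagram. A cocone $(e^i:D(i)\to X)_i$ in $\mathcal C$ is a colimit iff for every $k$ the cocone $(e^i_k:D(i)_k\to X_k)_i$ is a colimit in $\mathbf{Set}$.

*Proof.* **Colimits are coordinatewise.** The functor $\mathrm{ev}_k:X\mapsto X_k$ has a right adjoint. It sends a set $S$ to the sequence with $S$ at place $k$ and a fixed one-point set $1$ at all other places. A morphism from $X$ to this sequence is a map $X_k\to S$ together with the unique maps $X_m\to1$ for $m\ne k$, and these are automatically eventually constant since $(X_m)$ is. So $\mathrm{ev}_k$ preserves colimits. (This half did not use $\omega_1$-directedness.)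

**Coordinatewise colimits are colimits.** Let $(g^i:D(i)\to Y)$ be a cocone in $\mathcal C$. For each $k$ there is a unique $h_k:X_k\to Y_k$ with $h_ke^i_k=g^i_k$ for all $i$. We must show that $(h_k)$ is eventually constant. Choose $m$ with $X_k=X_m$ and $Y_k=Y_m$ for $k\ge m$. If $(h_k)$ is not eventually constant, there are an infinite $K\subseteq[m,\infty)$ and $x_k\in X_m$ for $k\in K$ with $h_k(x_k)\neq h_{k+1}(x_k)$. Each $x_k$ is hit by $e^{i_k}_k$ for some $i_k$. Let $i$ be an upper bound of the countably many $i_k$. Then $x_k=e^i_k(y_k)$ with $y_k\in D(i)_k$, for all $k\in K$ at once. Now $i$ is a single index, so for all large $k\in K$ we have $D(i)_k=D(i)_{k+1}$, $e^i_k=e^i_{k+1}$, $g^i_k=g^i_{k+1}$. For such $k$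
$$h_k(x_k)=g^i_k(y_k)=g^i_{k+1}(y_k)=h_{k+1}(e^i_{k+1}(y_k))=h_{k+1}(e^i_k(y_k))=h_{k+1}(x_k),$$
a contradiction. $\square$

## 4. The coloring of a diagram: $(*)_\lambda$ gives colimits

Let $\lambda$ be uncountable regular and $D:I\to\mathcal C$ a $\lambda$-directed diagram. The sensible way to build its colimit is to take a colimit $L_k$ of $D(-)_k$ in $\mathbf{Set}$ for each $k$, and then to rename elements: find a set $X$ and bijections $\varphi_k:L_k\to X$ for $k\ge n$, such that for each $i$ the composite $D(i)_k\to L_k\to X$ is eventually constant in $k$. By Lemma 4 this is all we need. For a single $i$ there is no trouble: we shall see that the image of $D(i)_k$ in $L_k$ is, from some $k$ on, "the same set $E_i$". But for $i<j$ the map by which $E_i$ sits inside $E_j$ depends on $k$, and becomes constant only at a stage that depends on the *pair* $(i,j)$. Renaming compatibly with all $i$ needs one stage that serves cofinally many pairs at once. That is where the approach stops. The stage at which the pair $(i,j)$ settles is a coloring, and $(*)_\lambda$ says exactly that we can get past this point.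

*Proof of (iii)$\Rightarrow$(ii) in Theorem A.* Assume $(*)_\lambda$, and let $d^{ij}$ be the transition maps of $D$. If $I$ has a maximum $m$, then $D(m)$ is the colimit, so assume it has none. Let $(\ell^i_k:D(i)_k\to L_k)_i$ be a colimit of $D(-)_k$ in $\mathbf{Set}$, and let
$$K^i_k=\{(x,y)\in D(i)_k^2:\ell^i_k(x)=\ell^i_k(y)\}.$$

**Step 1: the identifications stabilize for each $i$.** We claim that for each $i$ there is $p(i)\geq 1$ such that $D(i)_k$ and $K^i_k$ do not depend on $k\ge p(i)$. If not, then for infinitely many $k$ with $D(i)_k=D(i)_{k+1}$ there is a pair $(x_k,y_k)$ in exactly one of $K^i_k$, $K^i_{k+1}$. By Fact 3, whenever $l\in\{k,k+1\}$ and $(x_k,y_k)\in K^i_l$, there is some $j\ge i$ with $d^{ij}_l(x_k)=d^{ij}_l(y_k)$. Only countably many such $j$ are asked for, so by $\omega_1$-directedness one $j\ge i$ serves all of them. Conversely, $d^{ij}_l(x_k)=d^{ij}_l(y_k)$ implies $(x_k,y_k)\in K^i_l$, because $\ell^i_l=\ell^j_ld^{ij}_l$. For large $k$ we have $d^{ij}_k=d^{ij}_{k+1}$, and therefore $(x_k,y_k)\in K^i_k\iff(x_k,y_k)\in K^i_{k+1}$, a contradiction.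

**Step 2: the embeddings $t^{ij}_k$.** Here we replace $D(i)$ by its image in the colimit. Put $E_i=D(i)_{p(i)}/K^i_{p(i)}$ with quotient map $q_i$. For $k\ge p(i)$ there is a unique map $\bar e^i_k:E_i\to L_k$ with $\bar e^i_kq_i=\ell^i_k$, and it is injective, because $K^i_k=K^i_{p(i)}$. Let $i<j$ and $k\ge\max(p(i),p(j))$. Since $\ell^i_k=\ell^j_kd^{ij}_k$, the image of $\bar e^i_k$ is contained in that of $\bar e^j_k$. So there is a unique $t^{ij}_k:E_i\to E_j$ with
$$\bar e^j_kt^{ij}_k=\bar e^i_k,$$
and it is injective. Moreover $\bar e^j_kt^{ij}_kq_i=\ell^i_k=\ell^j_kd^{ij}_k=\bar e^j_kq_jd^{ij}_k$, so $t^{ij}_kq_i=q_jd^{ij}_k$. As $q_i$ is surjective and $d^{ij}_k$ is eventually constant in $k$, so is $t^{ij}_k$. Finally, for $i<j<l$ and $k\ge p(i),p(j),p(l)$, we have $t^{il}_k=t^{jl}_kt^{ij}_k$, because both sides become $\bar e^i_k$ after composing with the injection $\bar e^l_k$.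

**Step 3: the coloring.** Let $c(i,j)$ be the least $n\ge\max(p(i),p(j))$ with $t^{ij}_k=t^{ij}_n$ for all $k\ge n$. We check Definition 1. Let $i<j<l$.

For (S1) put $n=\max(c(i,j),c(j,l))$. Then $n\ge p(i),p(j),p(l)$, and for $k\ge n$ we get $t^{il}_k=t^{jl}_kt^{ij}_k=t^{jl}_nt^{ij}_n=t^{il}_n$. So $c(i,l)\le n$.

For (S2) put $n=\max(c(i,l),c(j,l))$. Again $n\ge p(i),p(j),p(l)$, and for $k\ge n$
$$t^{jl}_nt^{ij}_k=t^{jl}_kt^{ij}_k=t^{il}_k=t^{il}_n=t^{jl}_nt^{ij}_n.$$
Cancel the injection $t^{jl}_n$ to get $t^{ij}_k=t^{ij}_n$. So $c(i,j)\le n$.

**Step 4: renaming along a tame set.** By $(*)_\lambda$ there are $n$ and a cofinal $A\subseteq I$ with $c\le n$ on $A$; since $c(i,j)\geq p(i)\ge 1$ and $A$ has no maximal element, $n\ge1$. For $i\in A$ there is $j>i$ in $A$, so $p(i)\le c(i,j)\le n$. For $i<j$ in $A$ the map $t^{ij}:=t^{ij}_k$ is the same for all $k\ge n$. The $(E_i,t^{ij})_{i\in A}$ form a directed system of sets; let $(u_i:E_i\to X)_{i\in A}$ be its colimit. For each $k\ge n$ the maps $\bar e^i_k:E_i\to L_k$ ($i\in A$) form a cocone on this same system. They are injective, and they are jointly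 surjective because the $\ell^i_k$ ($i\in I$) are and $A$ is cofinal. By Fact 3 they form a colimit. So for every $k\ge n$ there is a bijection $\varphi_k:L_k\to X$ with $\varphi_k\bar e^i_k=u_i$ for all $i\in A$.

**Step 5: the colimit in $\mathcal C$.** Put $X_k=X$ for $k\ge n$, and $X_k=L_k$, $\varphi_k=\mathrm{id}$ for $k<n$. Put $e^i_k=\varphi_k\ell^i_k$. For $i\in A$ and $k\ge n$ we have $e^i_k=\varphi_k\bar e^i_kq_i=u_iq_i$, which does not depend on $k$. So $e^i$ is a morphism of $\mathcal C$ for $i\in A$. For arbitrary $i$ choose $j\in A$ with $j\ge i$. Then $e^i=e^jd^{ij}$ is a composite of eventually constant sequences. So $(e^i)$ is a cocone in $\mathcal C$; coordinatewise it is a colimit, and Lemma 4 shows that it is a colimit in $\mathcal C$. $\square$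

## 5. Twisting by $\mathbb Z/2$: colimits give $(*)_\lambda$

Now we go back: from a coloring we build a diagram whose alignment problem is exactly the coloring. The plan is to put a two-point fiber over each $\xi\in I$ and to flip it at stage $k=c(\xi,i)$, as seen from $i$.

*Proof of (ii)$\Rightarrow$(iii) in Theorem A.* Let $\lambda$ be uncountable regular, let $\mathcal C$ have $\lambda$-directed colimits, and let $c$ be a coloring of a $\lambda$-directed poset $I$. By consequence (c) we may assume that $I$ has no maximum.

**Step 1: what the two inequalities give.** For $\xi<i$ and $k\ge1$ let $h^i_k(\xi)=1$ if $c(\xi,i)\le k$, and $h^i_k(\xi)=0$ otherwise. For fixed $\xi,i$ this is nondecreasing in $k$ and equals $1$ for large $k$. We claim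
$$h^i_k(\xi)=h^j_k(\xi)\qquad\text{for }\xi<i<j,\ k\ge c(i,j).\tag{1}$$
Let $k\ge c(i,j)$. If $c(\xi,i)\le k$, then $c(\xi,j)\le\max(c(\xi,i),c(i,j))\le k$ by (S1). If $c(\xi,j)\le k$, then $c(\xi,i)\le\max(c(\xi,j),c(i,j))\le k$ by (S2).

For example, if $c(i,j)=1$ and $c(\xi,i)=4$, then (S2) forces $c(\xi,j)\ge4$ and (S1) forces $c(\xi,j)\le4$, so the two flips occur at the same stage. If $c(i,j)=3$ and $c(\xi,i)=1$, then $c(\xi,j)$ may be $2$; the two functions of $k$ then differ at $k=1$ only, before stage $3$.

**Step 2: the diagram.** Let $V_i=\{\xi\in I:\xi<i\}\times\mathbb Z/2$ and let $\pi^i_k$ be the permutation $(\xi,e)\mapsto(\xi,e+h^i_k(\xi))$ of $V_i$. Let $D(i)$ be the constant sequence with value $V_i$. For $i<j$ put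
$$d^{ij}_k=(\pi^j_k)^{-1}\circ\mathrm{incl}\circ\pi^i_k:V_i\to V_j,\qquad (\xi,e)\mapsto(\xi,e+h^i_k(\xi)+h^j_k(\xi)),$$
and let $d^{ii}$ be the identity. For each $k$ this is functorial: in $d^{jl}_kd^{ij}_k$ the permutation $\pi^j_k$ cancels. By (1), $d^{ij}_k$ is the inclusion for all $k\ge c(i,j)$, so $d^{ij}$ is a morphism of $\mathcal C$. So $D:I\to\mathcal C$ is a $\lambda$-directed diagram.

**Step 3: two descriptions of the colimit.** By hypothesis there is a colimit $(e^i:D(i)\to X)$ in $\mathcal C$, and by Lemma 4 it is a colimit in each coordinate. On the other hand, put $L=I\times\mathbb Z/2$. It equals $\bigcup_iV_i$, since $I$ has no maximal element. The maps $\pi^i_k:V_i\to L$ satisfy $\pi^j_kd^{ij}_k=\pi^i_k$, are injective, and are jointly surjective, so by Fact 3 they form a colimit of $D(-)_k$. So there are bijections $\varphi_k:L\to X_k$ with $e^i_k=\varphi_k\pi^i_k$ for all $i$.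

**Step 4: reading off the alignment.** For each $i$ there is $n\geq 1$ with $X_k=X_n$ and $e^i_k=e^i_n$ for all $k\ge n$. By Fact 2 there are one $n$ and a cofinal $A\subseteq I$ such that this holds for all $i\in A$. For $k\ge n$ let $\theta_k=\varphi_k^{-1}\varphi_n:L\to L$. For $i\in A$ we have $\varphi_n\pi^i_n=e^i_n=e^i_k=\varphi_k\pi^i_k$, that is, $\theta_k\pi^i_n=\pi^i_k$ on $V_i$. So on $V_i$
$$\theta_k(\xi,e)=(\xi,e+h^i_k(\xi)+h^i_n(\xi)).$$
Every $\xi\in I$ is below some $i\in A$, as $A$ is cofinal and $I$ has no maximal element. Since $\theta_k$ is one map, not depending on $i$, there is a function $r_k:I\to\mathbb Z/2$ with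
$$r_k(\xi)=h^i_k(\xi)+h^i_n(\xi)\qquad\text{for all }i\in A,\ \xi<i,\ k\ge n.\tag{2}$$

**Step 5: tameness.** The left side of (2) does not mention $i$, so we can recover $c(\xi,i)$, above $n$, from $\xi$ alone. Let $i\in A$ and $\xi<i$. If $c(\xi,i)\le n$, then $h^i_k(\xi)=h^i_n(\xi)=1$ for all $k\geq n$, and $r_k(\xi)=0$ for all $k\ge n$. If $c(\xi,i)>n$, then $h^i_n(\xi)=0$, so $r_k(\xi)=h^i_k(\xi)$, and $c(\xi,i)$ is the least $k> n$ with $r_k(\xi)=1$. So define $m(\xi)=n$ if $r_k(\xi)=0$ for all $k\ge n$, and otherwise let $m(\xi)$ be the least $k>n$ with $r_k(\xi)=1$. Then $c(\xi,i)\le m(\xi)$ for all $i\in A$ with $i>\xi$. Now $A$ is $\omega_1$-directed, so by Fact 2 some $B=\{\xi\in A:m(\xi)\le m\}$ is cofinal in $A$, hence in $I$. For $\xi<i$ in $B$ we have $c(\xi,i)\le m$. So $c$ is tame. $\square$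

## 6. Presentable objects, and the end of the proof of Theorem A

(i)$\Rightarrow$(ii) holds by definition, and Sections 4 and 5 give (ii)$\Leftrightarrow$(iii). It remains to get accessibility from the mere existence of colimits.

*Proof of (ii)$\Rightarrow$(i).* Let $\lambda$ be uncountable regular and let $\mathcal C$ have $\lambda$-directed colimits.

**Step 1: small sequences are $\lambda$-presentable.** Let $P\in\mathcal C$ with $|P_k|<\lambda$ for all $k$, and let $(e^i:D(i)\to X)$ be a $\lambda$-directed colimit over $I$, with transition maps $d^{ij}$. It is coordinatewise, by Lemma 4. We must show that morphisms $P\to X$ factor through some $D(i)$, essentially uniquely.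

*Existence.* Let $f:P\to X$. Since $P_k$ is $\lambda$-presentable in $\mathbf{Set}$, $f_k$ factors through $e^{i_k}_k$ for some $i_k$. Take an upper bound $i$ of all $i_k$. Then there are $g_k:P_k\to D(i)_k$ with $f_k=e^i_kg_k$ for all $k$. The sequence $(g_k)$ need not be eventually constant, but we can repair it. Choose $n$ such that $P_k,X_k,D(i)_k,f_k,e^i_k$ do not depend on $k\ge n$, and replace $g_k$ by $g_n$ for $k\ge n$. Since $e^i_kg_n=e^i_ng_n=f_n=f_k$ for $k\ge n$, the new $g$ is a morphism of $\mathcal C$ with $e^ig=f$.

*Uniqueness.* Let $g,g':P\to D(i)$ with $e^ig=e^ig'$. For each $k$ there is $j_k\ge i$ with $d^{ij_k}_kg_k=d^{ij_k}_kg'_k$, again because $P_k$ is $\lambda$-presentable. If $j$ is an upper bound of all $j_k$, then $d^{ij}g=d^{ij}g'$.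

**Step 2: there are enough of them.** Up to isomorphism there is only a set of such $P$: choosing bijections with cardinals, constantly from the point where $P$ is constant, shows that $P$ is isomorphic to an eventually constant sequence of cardinals $<\lambda$. Let $X\in\mathcal C$ be constant from $n$ on. Consider the sequences $(Y_1,\dots,Y_n,Y_n,\dots)$ with $Y_k\subseteq X_k$ and $|Y_k|<\lambda$, ordered by inclusion. They form a $\lambda$-directed poset, since $\lambda$ is regular. The inclusions into $X$ are, in each coordinate, injective and jointly surjective, so by Fact 3 they form a colimit in each coordinate, and by Lemma 4 a colimit in $\mathcal C$. So $\mathcal C$ is $\lambda$-accessible. $\square$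

**The last sentence of Theorem A.** If $\mathcal C$ has $\lambda$-directed colimits, it has $\lambda'$-directed colimits for every regular $\lambda'\ge\lambda$, because $\lambda'$-directed posets are $\lambda$-directed. If $\mathcal C$ is accessible, it has $\lambda$-directed colimits for some regular $\lambda$; by the equivalences, $(*)_{\lambda'}$ holds and $\mathcal C$ is $\lambda'$-accessible for all uncountable regular $\lambda'\ge\lambda$. Conversely, if $(*)_\lambda$ holds for an uncountable regular $\lambda$, then $\mathcal C$ has $\lambda$-directed colimits and so is $\lambda'$-accessible for all regular $\lambda'\ge\lambda$. $\square$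

From here on, the question is pure combinatorics: on which directed posets are there non-tame colorings?

## 7. Ladders on $\omega_1$: a non-tame coloring in ZFC

A first attempt on $\omega_1$: choose an injection $e_\alpha:\alpha\to\omega$ for each $\alpha<\omega_1$ and put $c(\xi,\alpha)=e_\alpha(\xi)$. This cannot be bounded by $n$ on an uncountable set $A$: if $\alpha\in A$ and $A\cap\alpha$ is infinite, then $e_\alpha$ would map $A\cap\alpha$ injectively into $\{0,\dots,n\}$. But for unrelated $e_\alpha$ the inequalities fail. For example, $e_1(0)=5$, $e_2(0)=0$, $e_2(1)=1$ violates (S2) for $0<1<2$. So the sets $A_{\alpha,n}=\{\xi<\alpha:c(\xi,\alpha)\le n\}$ must be chosen coherently. The next lemma says what coherence means.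

**Lemma 5.** Let $\theta$ be an ordinal and let $A_{\alpha,n}\subseteq\alpha$ ($\alpha<\theta$, $n<\omega$) satisfy

* (P1) $A_{\alpha,n}\subseteq A_{\alpha,n+1}$ and $\bigcup_nA_{\alpha,n}=\alpha$;
* (P3) $\beta\in A_{\alpha,n}\Rightarrow A_{\beta,n}=A_{\alpha,n}\cap\beta$.

Then $c(\xi,\alpha)=\min\{n:\xi\in A_{\alpha,n}\}$ is a coloring of $\theta$, and $c(\xi,\alpha)\le n\iff\xi\in A_{\alpha,n}$.

*Proof.* The equivalence is (P1). Let $\xi<\beta<\alpha$ and $c(\beta,\alpha)\le n$. Then $\beta\in A_{\alpha,n}$, so by (P3) $\xi\in A_{\beta,n}\iff\xi\in A_{\alpha,n}$, that is, $c(\xi,\beta)\le n\iff c(\xi,\alpha)\le n$. With $n=\max(c(\xi,\beta),c(\beta,\alpha))$ this gives (S1), and with $n=\max(c(\xi,\alpha),c(\beta,\alpha))$ it gives (S2). $\square$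

(The number (P2) is reserved for a bound on the size of $A_{\alpha,n}$.) We build such sets by recursion on $\alpha$. At a limit $\alpha$ with a cofinal sequence $\alpha_0<\alpha_1<\cdots$, taking $\bigcup_iA_{\alpha_i,n}$ has two defects: it may be infinite even if all $A_{\alpha_i,n}$ are finite, and the sets $A_{\alpha_i,n}$ need not cohere for a fixed $n$. The remedy for both is to climb the ladder only up to a finite rung $i(n)$, as far as coherence at level $n$ has been reached, and to let $i(n)\to\infty$.

**Lemma 6 (ladder step).** Let $\alpha$ be a limit ordinal, and let $A_{\beta,n}\subseteq\beta$ ($\beta<\alpha$, $n<\omega$) satisfy (P1) and (P3). Let $\alpha_0<\alpha_1<\cdots$ be cofinal in $\alpha$, and let $n_0<\omega$. Put $A_{\alpha,n}=\emptyset$ for $n<n_0$. For $n\ge n_0$ let $i(n)$ be the largest $i\le n$ such that $\alpha_j\in A_{\alpha_{j+1},n}$ for all $j<i$, and put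
$$A_{\alpha,n}=A_{\alpha_{i(n)},n}\cup\{\alpha_{i(n)}\}.$$
Then (P1) and (P3) hold at $\alpha$, and
$$\alpha_i\in A_{\alpha,n}\quad\text{and}\quad A_{\alpha,n}\cap\alpha_i=A_{\alpha_i,n}\qquad\text{for }n\ge n_0,\ i\le i(n).\tag{3}$$

*Proof.* **The rung $i(n)$ tends to infinity.** The number $i=0$ always qualifies, so $i(n)$ exists. By (P1) below $\alpha$, an $i$ that qualifies for $n$ qualifies for $n+1$, so $i(n)$ is nondecreasing. For fixed $i$, all of the finitely many conditions $\alpha_j\in A_{\alpha_{j+1},n}$ ($j<i$) hold for large $n$. So $i(n)\to\infty$.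

**Coherence along the ladder.** Let $n\ge n_0$. We show $\alpha_j\in A_{\alpha_i,n}$ for $j<i\le i(n)$ by induction on $i$. For $j=i-1$ this is the definition of $i(n)$. For $j<i-1$, the induction hypothesis gives $\alpha_j\in A_{\alpha_{i-1},n}$, and $A_{\alpha_{i-1},n}=A_{\alpha_i,n}\cap\alpha_{i-1}$ by (P3). By (P3) again, $A_{\alpha_j,n}=A_{\alpha_i,n}\cap\alpha_j$. Now (3) is clear for $i=i(n)$. For $i<i(n)$ we have $\alpha_i\in A_{\alpha_{i(n)},n}\subseteq A_{\alpha,n}$ and $A_{\alpha,n}\cap\alpha_i=A_{\alpha_{i(n)},n}\cap\alpha_i=A_{\alpha_i,n}$.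

**(P1) at $\alpha$.** For $n<n_0$ there is nothing to prove about monotonicity. Let $n_0\le n\le n'$ and $i=i(n)\le i(n')$. Then $A_{\alpha,n}=A_{\alpha_i,n}\cup\{\alpha_i\}\subseteq A_{\alpha_i,n'}\cup\{\alpha_i\}\subseteq A_{\alpha,n'}$, the last inclusion by (3) for $n'$. If $\delta<\alpha$, choose $i$ with $\delta<\alpha_i$. For large $n$ we have $i\le i(n)$ and $\delta\in A_{\alpha_i,n}\subseteq A_{\alpha,n}$.

**(P3) at $\alpha$.** Let $\beta\in A_{\alpha,n}$; then $n\ge n_0$. If $\beta=\alpha_{i(n)}$, use (3). Otherwise $\beta\in A_{\alpha_{i(n)},n}$, and $A_{\beta,n}=A_{\alpha_{i(n)},n}\cap\beta=A_{\alpha,n}\cap\beta$. $\square$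

For successors we always put $A_{\beta+1,n}=A_{\beta,n}\cup\{\beta\}$. Then (P1) is clear. For (P3): if $\gamma=\beta$, then $A_{\beta+1,n}\cap\beta=A_{\beta,n}$; if $\gamma\in A_{\beta,n}$, then $A_{\gamma,n}=A_{\beta,n}\cap\gamma=A_{\beta+1,n}\cap\gamma$.

By hand: starting from $A_{0,n}=\emptyset$ we get $A_{m,n}=\{0,\dots,m-1\}$ for finite $m$. At $\alpha=\omega$, with $\alpha_i=i$ and $n_0=0$, we get $i(n)=n$ and $A_{\omega,n}=\{0,\dots,n\}$. At $\omega\cdot2$, with $\alpha_i=\omega+i$, again $i(n)=n$, and $A_{\omega\cdot2,n}=\{0,\dots,n\}\cup\{\omega,\dots,\omega+n\}$.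

*Proof of Theorem C(1).* For each limit $\alpha<\omega_1$ choose a cofinal sequence of type $\omega$, and build $A_{\alpha,n}$ for $\alpha<\omega_1$ by recursion, using the ladder step with $n_0=0$ at limits. Then (P1) and (P3) hold, and by induction every $A_{\alpha,n}$ is finite. Let $c$ be the coloring of $\omega_1$ from Lemma 5. It is not tame: if $A\subseteq\omega_1$ is cofinal, hence uncountable, and $c\le n$ on $A$, take $\alpha\in A$ with $A\cap\alpha$ infinite; then $A\cap\alpha\subseteq A_{\alpha,n}$ is finite, a contradiction. Since $\omega_1$ is an $\omega_1$-directed poset, $(*)_{\omega_1}$ fails. By Theorem A, $\mathcal C$ does not have all $\omega_1$-directed colimits. It does not have all $\omega$-directed colimits either, as $\omega_1$-directed posets are $\omega$-directed. So $\mathcal C$ is neither $\omega_1$-accessible nor $\omega$-accessible. $\square$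

## 8. Square sequences and non-tame colorings of $\mu^+$

To kill accessibility we need non-tame colorings of $\lambda$-directed posets for every $\lambda$. So we want to run the recursion up to $\mu^+$, with $|A_{\alpha,n}|<\mu$ in place of finiteness. The recursion of Section 7 stops already at $\alpha=\omega_1$, and for a real reason. *If $\mathrm{cf}(\theta)>\omega$ and a coloring $c$ of $\theta$ extends to $\theta+1$, then $c$ is tame.* Indeed, put $f(\xi)=c(\xi,\theta)$. By (S2), $c(\xi,\beta)\le\max(f(\xi),f(\beta))$ for $\xi<\beta<\theta$, and consequence (d) applies, since $\theta$ is $\omega_1$-directed. So the coloring of $\omega_1$ just constructed has no extension to $\omega_1+1$ at all.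

So on the way to $\mu^+$ the coloring must be tame below every $\alpha<\mu^+$ of uncountable cofinality, and still not tame on $\mu^+$. We need a prescribed club in each $\alpha$ along which $c$ stays bounded, and these clubs have to agree with each other. This is what a square sequence provides.

For a set $C$ of ordinals without maximum let $\mathrm{acc}(C)$ be the set of (nonzero) limit ordinals $\beta<\sup C$ with $\sup(C\cap\beta)=\beta$. For example, $\mathrm{acc}(\omega\cdot2)=\{\omega\}$, and $\mathrm{acc}(C)=\emptyset$ if $C$ has order type $\omega$.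

**Definition 7.** $\square_\mu$ says that there are sets $C_\alpha$, for limit ordinals $\alpha<\mu^+$, such that $C_\alpha$ is club in $\alpha$, $\mathrm{otp}\,C_\alpha\le\mu$, and $C_\beta=C_\alpha\cap\beta$ for all $\beta\in\mathrm{acc}(C_\alpha)$.

For instance, $\square_\omega$ holds in ZFC: for each limit $\alpha<\omega_1$ let $C_\alpha$ be cofinal of type $\omega$; coherence is vacuous. This is what we used in Section 7.

Now let $\mu$ be singular of cofinality $\omega$ and assume $\square_\mu$.

**Making the order types smaller than $\mu$.** Suppose $\mathrm{otp}\,C_\alpha=\mu$. Then $\mathrm{cf}(\alpha)=\mathrm{cf}(\mu)=\omega$. Moreover $\alpha\notin\mathrm{acc}(C_\beta)$ for every $\beta$: otherwise $C_\alpha=C_\beta\cap\alpha$ would be a proper initial segment of $C_\beta$, and $\mathrm{otp}\,C_\beta>\mu$. Replace each such $C_\alpha$ by a cofinal subset of $\alpha$ of type $\omega$. Coherence survives: it is vacuous for a replaced $C_\alpha$, and for an unreplaced $C_\alpha$ no $\beta\in\mathrm{acc}(C_\alpha)$ was replaced. So from now on $\mathrm{otp}\,C_\alpha<\mu$ for all limit $\alpha<\mu^+$.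

Fix infinite cardinals $\mu_0<\mu_1<\cdots$ with supremum $\mu$, and let $n(\alpha)$ be the least $n$ with $|C_\alpha|\le\mu_n$. If $\beta\in\mathrm{acc}(C_\alpha)$, then $C_\beta\subseteq C_\alpha$, so $n(\beta)\le n(\alpha)$.

**Lemma 8.** There are sets $A_{\alpha,n}\subseteq\alpha$ ($\alpha<\mu^+$, $n<\omega$) with

* (P1) $A_{\alpha,n}\subseteq A_{\alpha,n+1}$ and $\bigcup_nA_{\alpha,n}=\alpha$;
* (P2) $|A_{\alpha,n}|\le\mu_n$;
* (P3) $\beta\in A_{\alpha,n}\Rightarrow A_{\beta,n}=A_{\alpha,n}\cap\beta$;
* (P4) if $\alpha$ is a limit, $\gamma\in\mathrm{acc}(C_\alpha)$ and $n\ge n(\alpha)$, then $\gamma\in A_{\alpha,n}$.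

Condition (P4) is the promise that keeps the recursion going: for $\gamma<\gamma'$ in $\mathrm{acc}(C_\alpha)$ it will give $c(\gamma,\gamma')\le n(\gamma')\le n(\alpha)$, so $c$ is bounded along $\mathrm{acc}(C_\alpha)$.

*Proof.* Recursion on $\alpha$. Put $A_{0,n}=\emptyset$ and $A_{\beta+1,n}=A_{\beta,n}\cup\{\beta\}$. At successors, (P1) and (P3) were checked in Section 7, and (P2) holds since $\mu_n$ is infinite. Let $\alpha$ be a limit. Put $A_{\alpha,n}=\emptyset$ for $n<n(\alpha)$; for these $n$, (P2) and (P3) are trivial and (P4) says nothing. Let $n\ge n(\alpha)$.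

**Case 1: $\mathrm{acc}(C_\alpha)$ is unbounded in $\alpha$.** Here we take a full union, and (P4) makes it coherent. Put
$$A_{\alpha,n}=\bigcup\{A_{\gamma,n}:\gamma\in\mathrm{acc}(C_\alpha)\}.$$
Let $\gamma<\gamma'$ be in $\mathrm{acc}(C_\alpha)$. Since $C_{\gamma'}=C_\alpha\cap\gamma'$, we have $\gamma\in\mathrm{acc}(C_{\gamma'})$, and $n\ge n(\alpha)\ge n(\gamma')$. So $\gamma\in A_{\gamma',n}$ by (P4) at $\gamma'$, and $A_{\gamma,n}=A_{\gamma',n}\cap\gamma$ by (P3) at $\gamma'$.

It follows that for $\gamma\in\mathrm{acc}(C_\alpha)$
$$A_{\alpha,n}\cap\gamma=A_{\gamma,n}\quad\text{and}\quad\gamma\in A_{\alpha,n}.\tag{4}$$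
For the first part, let $\delta\in A_{\alpha,n}\cap\gamma$, say $\delta\in A_{\gamma',n}$ with $\gamma'\in\mathrm{acc}(C_\alpha)$. If $\gamma'\le\gamma$, then $A_{\gamma',n}\subseteq A_{\gamma,n}$. If $\gamma'>\gamma$, then $\delta\in A_{\gamma',n}\cap\gamma=A_{\gamma,n}$. The other inclusion is clear. For the second part, pick $\gamma'>\gamma$ in the unbounded set $\mathrm{acc}(C_\alpha)$; then $\gamma\in A_{\gamma',n}\subseteq A_{\alpha,n}$.

The second part of (4) is (P4). For (P3), let $\beta\in A_{\alpha,n}$, say $\beta\in A_{\gamma,n}$ with $\gamma\in\mathrm{acc}(C_\alpha)$. Then $\beta<\gamma$, and $A_{\beta,n}=A_{\gamma,n}\cap\beta=A_{\alpha,n}\cap\gamma\cap\beta=A_{\alpha,n}\cap\beta$. For (P1), monotonicity is inherited from the $A_{\gamma,n}$, and if $\delta<\alpha$, choose $\gamma>\delta$ in $\mathrm{acc}(C_\alpha)$; then $\delta\in A_{\gamma,n}\subseteq A_{\alpha,n}$ for large $n$. For (P2), every point of $\mathrm{acc}(C_\alpha)$ belongs to the closed set $C_\alpha$, so the union has at most $|C_\alpha|$ terms, and $|A_{\alpha,n}|\le|C_\alpha|\cdot\mu_n\le\mu_n$ since $n\ge n(\alpha)$.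

**Case 2: $\mathrm{acc}(C_\alpha)$ is bounded in $\alpha$.** Here the end of $C_\alpha$ is a ladder of type $\omega$. If $\mathrm{acc}(C_\alpha)\ne\emptyset$, let $\alpha_0=\max\mathrm{acc}(C_\alpha)$. The maximum exists, because a limit below $\alpha$ of points of $\mathrm{acc}(C_\alpha)$ is in $\mathrm{acc}(C_\alpha)$. If $\mathrm{acc}(C_\alpha)=\emptyset$, let $\alpha_0=0$. The set $C_\alpha\setminus(\alpha_0+1)$ is cofinal in $\alpha$. Its order type is $\omega$: if it were larger, the supremum of its first $\omega$ elements would be a limit ordinal below $\alpha$ in $\mathrm{acc}(C_\alpha)$ and above $\alpha_0$. Enumerate it increasingly as $\alpha_1<\alpha_2<\cdots$, and apply Lemma 6 to $\alpha_0<\alpha_1<\cdots$ with $n_0=n(\alpha)$. This gives $A_{\alpha,n}$ with (P1), (P3) and (3). (P2) is clear, since $|A_{\alpha_{i(n)},n}|+1\le\mu_n$.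

For (P4), let $\gamma\in\mathrm{acc}(C_\alpha)$ and $n\ge n(\alpha)$. If $\gamma=\alpha_0$, then $\alpha_0\in A_{\alpha,n}$ by (3) with $i=0$. If $\gamma<\alpha_0$, then $\gamma\in\mathrm{acc}(C_{\alpha_0})$, because $C_{\alpha_0}=C_\alpha\cap\alpha_0$, and $n\ge n(\alpha)\ge n(\alpha_0)$. By (P4) at $\alpha_0$ and (3), $\gamma\in A_{\alpha_0,n}\subseteq A_{\alpha,n}$. $\square$

*Proof of Theorem B.* **Step 1: a non-tame coloring of $\mu^+$.** Let $c$ be the coloring of the ordinal $\mu^+$ given by Lemma 5 from the sets of Lemma 8. Suppose $A\subseteq\mu^+$ is cofinal and $c\le n$ on $A$. Then $|A|=\mu^+$, so there is $\alpha\in A$ with $|A\cap\alpha|=\mu$. But $A\cap\alpha\subseteq A_{\alpha,n}$, which has size $\le\mu_n<\mu$, a contradiction.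

**Step 2: consequences for $\mathcal C$.** The ordinal $\mu^+$ is a $\mu^+$-directed poset, hence $\lambda$-directed for each regular $\lambda\le\mu^+$. So $(*)_\lambda$ fails for every uncountable regular $\lambda\le\mu^+$. By Theorem A, $\mathcal C$ does not have $\lambda$-directed colimits for these $\lambda$, and a fortiori not for $\lambda=\omega$. If $\square_\mu$ holds for a proper class of singular $\mu$ of cofinality $\omega$, then every regular $\lambda$ is below some such $\mu^+$. So $\mathcal C$ has $\lambda$-directed colimits for no $\lambda$, and it is not accessible.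

**Step 3: $V=L$.** By Jensen (*The fine structure of the constructible hierarchy*, Ann. Math. Logic 4 (1972)), in $L$ the principle $\square_\mu$ holds for every infinite cardinal $\mu$. The cardinals $\aleph_{\alpha+\omega}$ form a proper class of singular cardinals of cofinality $\omega$.

**Step 4: no $0^\#$.** Assume that $0^\#$ does not exist and let $\mu$ be singular. By Jensen's covering theorem (Devlin–Jensen, *Marginalia to a theorem of Silver*, 1975), every uncountable set of ordinals is contained in a constructible set of the same size. We deduce $(\mu^+)^L=\mu^+$. Suppose $\eta=(\mu^+)^L<\mu^+$. Then $|\eta|=\mu$, and $\mathrm{cf}(\eta)<\mu$ because it is a regular cardinal $\le\mu$ and $\mu$ is singular. So $\eta$ has a cofinal subset of size $<\mu$, which we may enlarge to an uncountable one of size $<\mu$. Cover it by $Z\in L$ with $|Z|<\mu$; we may take $Z\subseteq\eta$. Since $\mu$ is a cardinal in $V$ and $|Z|<\mu$, also $|Z|^L<\mu$. So $Z$ is a cofinal subset of $\eta$ in $L$ of size $<\mu$, contradicting the regularity of $\eta$ in $L$.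

Now let $\mu$ be singular of cofinality $\omega$. A $\square_\mu$-sequence of $L$ is indexed by the limit ordinals below $(\mu^+)^L=\mu^+$, and the properties "club in $\alpha$", "order type $\le\mu$" and coherence are absolute. So it is a $\square_\mu$-sequence in $V$. This holds for all singular $\mu$ of cofinality $\omega$, and Step 2 applies. $\square$

*Remark (not used below).* Steel (*PFA implies $AD^{L(\mathbb R)}$*, J. Symb. Logic 70 (2005)) proved that failure of $\square_\mu$ at a singular strong limit $\mu$ implies $AD^{L(\mathbb R)}$. There are arbitrarily large strong limits of cofinality $\omega$. If $\mathcal C$ is accessible, Theorem B says that $\square_\mu$ fails at all sufficiently large ones. So accessibility of $\mathbf{Set}^{<\omega}$ implies $AD^{L(\mathbb R)}$, and large cardinals are really needed for accessibility.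

## 9. Countably complete ultrafilters make colorings tame

Now the positive side. Every strongly compact cardinal $\kappa$ (defined in Section 10) is an example of a strongly $\omega_1$-compact cardinal. Let $F$ be a proper $\kappa$-complete filter on $S$. If $|F|<\kappa$, then $\bigcap F\in F$ is nonempty, and a principal ultrafilter at one of its points extends $F$. Otherwise let $U$ be a $\kappa$-complete fine ultrafilter on $P_\kappa(F)$. For $x\in P_\kappa(F)$ choose $s_x\in\bigcap x$ (any $s_x\in S$ if $x=\emptyset$). Then $\{X\subseteq S:\{x:s_x\in X\}\in U\}$ is a $\kappa$-complete ultrafilter, and it contains each $X\in F$, because $\{x:X\in x\}\in U$ by fineness.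

*Proof of Theorem C(2).* Let $\kappa$ be strongly $\omega_1$-compact, $\lambda\ge\kappa$ regular, and $c$ a coloring of a $\lambda$-directed poset $I$ without maximum. The idea is that an ultrafilter provides an ideal point above all of $I$, and $f(i)$ will be the color of $i$ with this point.

The filter generated by the sets $\{j:j\ge i\}$ is proper. It is $\lambda$-complete, since an intersection of fewer than $\lambda$ of its members contains $\{j:j\ge i\}$ for an upper bound $i$ of fewer than $\lambda$ points. So it is $\kappa$-complete. Extend it to an $\omega_1$-complete ultrafilter $U$. For each $i$ there is $i'>i$, and $\{j:j\ge i'\}\subseteq\{j:j>i\}$, so $\{j:j>i\}\in U$. This set is split by the value $c(i,j)$ into countably many pieces, so by $\omega_1$-completeness there is $f(i)<\omega$ with $\{j>i:c(i,j)=f(i)\}\in U$. For $i<i'$ choose $j$ in both sets belonging to $i$ and $i'$. By (S2), $c(i,i')\le\max(c(i,j),c(i',j))=\max(f(i),f(i'))$. By consequence (d), $c$ is tame. So $(*)_\lambda$ holds, and Theorem A applies ($\lambda\ge\kappa$ is uncountable). $\square$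

## 10. The Lévy collapse of a strongly compact cardinal to $\omega_2$

An uncountable cardinal $\kappa$ is *strongly compact* if for every $\mu\ge\kappa$ there is a $\kappa$-complete ultrafilter $U$ on $P_\kappa(\mu)=\{x\subseteq\mu:|x|<\kappa\}$ which is *fine*: $\{x:\alpha\in x\}\in U$ for every $\alpha<\mu$. Recall that such a $\kappa$ is inaccessible.

For Theorem C(3) we want a model of $(*)_{\omega_2}$ without measurable cardinals. In such a model the argument of Section 9 is not available: an $\omega_1$-complete ultrafilter containing all $\{j:j\ge i\}$, on a poset without maximum, is nonprincipal, and gives a measurable cardinal (Step 7 below). The upper bound that the ultrafilter provided will exist only in a further generic extension. The point of the proof is to bring the resulting function $f$ back, up to a finite error, into the model.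

*Proof of Theorem C(3).*

**Step 1: the ground model.** Let $\kappa$ be strongly compact. We may assume that there is no measurable cardinal above $\kappa$. Otherwise let $\nu$ be the least one, and work in $V_\nu$, a model of ZFC since $\nu$ is inaccessible. For $\kappa\le\mu<\nu$, all subsets of $P_\kappa(\mu)$ and all ultrafilters on it are in $V_\nu$, so $\kappa$ is strongly compact in $V_\nu$. An ultrafilter witnessing in $V_\nu$ that some $\rho\in(\kappa,\nu)$ is measurable would witness it in $V$, contradicting the choice of $\nu$.

**Step 2: the collapse.** Let $P=\mathrm{Col}(\omega_1,{<}\kappa)$: conditions are countable partial functions $p:\kappa\times\omega_1\to\kappa$ with $p(\alpha,\beta)<\max(\alpha,1)$, ordered by reverse inclusion. We recall its properties.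

* $P$ is $\sigma$-closed: a descending sequence has its union as a lower bound. So $P$ adds no new $\omega$-sequences of elements of $V$, and preserves $\omega_1$.
* $|P|=\kappa$, since $\kappa$ is inaccessible and countable subsets of $\kappa$ are bounded.
* $P$ has the $\kappa$-c.c. Given $\kappa$ conditions, the $\Delta$-system lemma (applicable since $\rho^\omega<\kappa$ for $\rho<\kappa$) gives $\kappa$ of them whose domains form a $\Delta$-system with countable root $r$. The values on $r$ are bounded below $\kappa$, so there are fewer than $\kappa$ possible restrictions to $r$. Two conditions agree on $r$ and are compatible.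
* By density, $P$ adds a surjection $\omega_1\to\alpha$ for each nonzero $\alpha<\kappa$. With the $\kappa$-c.c., $P$ forces $\kappa=\omega_2$.

Let $G$ be $P$-generic over $V$. In $V[G]$ let $c$ be a coloring of a $\kappa$-directed poset $I$ without maximum. We show in Steps 3–5 that $c$ is tame in $V[G]$. We have $|I|\ge\kappa$, since otherwise $I$ itself would have an upper bound, a maximum. We may assume that the underlying set of $I$ is a cardinal $\mu\ge\kappa$ of $V[G]$, hence of $V$.

**Step 3: the ultrapower and its lift.** This step produces an elementary embedding of $V[G]$. In $V$ let $U$ be a $\kappa$-complete fine ultrafilter on $P_\kappa(\mu)$, let $j:V\to M\cong\mathrm{Ult}(V,U)$ be the ultrapower embedding into the transitive collapse, and let $s=[\mathrm{id}]$.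

* By fineness, $j(\alpha)\in s$ for $\alpha<\mu$. By Łoś's theorem, $s\subseteq j(\mu)$ and $M\models|s|<j(\kappa)$. So $j''\mu\subseteq s$.
* $\mathrm{crit}(j)=\kappa$. By $\kappa$-completeness, $j$ fixes all ordinals below $\kappa$. If $j(\kappa)=\kappa$, then $M\models|s|<\kappa$, but $s\supseteq j''\kappa=\kappa$, a contradiction.
* $M^\omega\subseteq M$. Given $[f_n]\in M$ for $n<\omega$, let $F(x)=\langle f_n(x):n<\omega\rangle$. By Łoś's theorem and $j(n)=n$, we get $[F]=\langle[f_n]:n<\omega\rangle$.

Since $M^\omega\subseteq M$ and $\omega_1^M=\omega_1$, the forcing $j(P)=\mathrm{Col}(\omega_1,{<}j(\kappa))$ of $M$ consists of all countable partial functions of the required kind in $V$. Splitting a condition at $\kappa\times\omega_1$ gives $j(P)\cong P\times Q$, where $Q\in V$ is the set of conditions with domain $\subseteq[\kappa,j(\kappa))\times\omega_1$. For $p\in P$ we have $j(p)=p$, because $p$ is countable and all ordinals occurring in it are below $\kappa$.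

In $V[G]$ the forcings $Q$ and $Q\times Q$ are still $\sigma$-closed: a descending $\omega$-sequence of their elements in $V[G]$ belongs to $V$, since $P$ adds no new $\omega$-sequences, and has its union as a lower bound. So forcing with $Q$ or $Q\times Q$ over $V[G]$ adds no new $\omega$-sequences of elements of $V[G]$. In particular $I$ remains $\omega_1$-directed in these extensions.

Let $H$ be $Q$-generic over $V[G]$, and let $G^*=\{p\cup q:p\in G,\ q\in H\}$. This is $j(P)$-generic over $V$, hence over $M$, and $j''G=G\subseteq G^*$. Define $j^*:V[G]\to M[G^*]$ by $j^*(\tau^G)=j(\tau)^{G^*}$. If $V[G]\models\psi(\tau^G)$, then some $p\in G$ forces $\psi(\tau)$, so in $M$ the condition $j(p)=p\in G^*$ forces $\psi(j(\tau))$, and $M[G^*]\models\psi(j(\tau)^{G^*})$. Applied to equality this shows that $j^*$ is well defined, and applied to all formulas that it is elementary. It extends $j$.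

**Step 4: an upper bound in the extension.** By elementarity, in $M[G^*]$ the poset $j^*(I)$, with underlying set $j(\mu)$, is $j(\kappa)$-directed without maximum, and $j^*(c)$ is a coloring of it. Since $|s|<j(\kappa)$ in $M[G^*]$, there is $i^*\in j^*(I)$ strictly above all elements of $s$, and in particular above all $j(i)$, $i\in I$. Put $f(i)=j^*(c)(j(i),i^*)$. This defines a function $f:I\to\omega$ in $V[G][H]$. For $i<i'$ in $I$ we have $j(i)<j(i')<i^*$ in $j^*(I)$ and $j^*(c)(j(i),j(i'))=j^*(c(i,i'))=c(i,i')$. So (S2) and (S1) for $j^*(c)$ give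
$$c(i,i')\le\max(f(i),f(i')),\qquad f(i)\le\max(c(i,i'),f(i'))\qquad(i<i'\text{ in }I).\tag{5}$$
So far $f$ is only in $V[G][H]$, and (d) gives tameness of $c$ only there. Since $H$ was arbitrary, there is in $V[G]$ a $Q$-name $\dot f$ which is forced to be a function $I\to\omega$ satisfying (5).

**Step 5: two mutually generic copies, and the return to $V[G]$.** The inequalities (5) nearly determine $f$ from $c$; comparing two independent copies shows this. Let $H_1\times H_2$ be $Q\times Q$-generic over $V[G]$, and let $f_a=\dot f^{H_a}$ for $a=1,2$. In $V[G][H_1\times H_2]$ the poset $I$ is $\omega_1$-directed, so by Fact 2 there is $N<\omega$ such that $B=\{i:f_1(i)\le N\text{ and }f_2(i)\le N\}$ is cofinal. Given any $i\in I$, choose $i'\in B$ with $i'>i$. By (5) for $f_1$ and for $f_2$,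
$$f_1(i)\le\max(c(i,i'),N),\qquad c(i,i')\le\max(f_2(i),N).$$
So $f_1(i)\le\max(f_2(i),N)$, and symmetrically $f_2(i)\le\max(f_1(i),N)$. Therefore
$$\max(f_1(i),N)=\max(f_2(i),N)\qquad\text{for all }i\in I.$$

Let $g(i)=\max(f_1(i),N)$. We show $g\in V[G]$. Some $(q_1,q_2)\in H_1\times H_2$ forces, for this $N$, that $\max(\dot f^{H_1}(i),N)=\max(\dot f^{H_2}(i),N)$ for all $i$. Suppose that for some $i$ there are $r,r'\le q_1$ that force different values $v\ne v'$ of $\max(\dot f(i),N)$. Let $q_2'\le q_2$ force a value $w$ of $\max(\dot f(i),N)$. One of $v,v'$ differs from $w$, say $v$. Then $(r,q_2')\le(q_1,q_2)$ forces $\max(\dot f^{H_1}(i),N)=v\ne w=\max(\dot f^{H_2}(i),N)$, a contradiction. So $q_1$ decides $\max(\dot f(i),N)$ for every $i$. As $q_1\in H_1$, the decided value is $g(i)$, so $g\in V[G]$ by definability of forcing.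

By (5), $c(i,i')\le\max(f_1(i),f_1(i'))\le\max(g(i),g(i'))$ for $i<i'$. Since $g\in V[G]$, consequence (d), applied in $V[G]$, shows that $c$ is tame in $V[G]$. This proves $(*)_\kappa$, that is, $(*)_{\omega_2}$, in $V[G]$. By Theorem A, $\mathcal C$ is $\omega_2$-accessible in $V[G]$.

**Step 6: $V[G]$ has no measurable cardinals.** We show that a measurable cardinal of $V[G]$ would be measurable in $V$ and lie above $\kappa$. Let $\nu$ be measurable in $V[G]$. Then $\nu$ is inaccessible in $V[G]$, so $\nu>\omega_2^{V[G]}=\kappa=|P|$. Also $\nu$ is inaccessible in $V$: regularity passes down to $V$, and if $V$ had an injection of $\nu$ into $P(\rho)$ with $\rho<\nu$, so would $V[G]$. Let $q_0\in G$ force that $\dot U$ is a nonprincipal $\nu$-complete ultrafilter on $\nu$.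

*Claim: some $q\le q_0$ decides "$X\in\dot U$" for every $X\in P(\nu)^V$.* If not, choose in $V$ sets $X_q\subseteq\nu$ for $q\le q_0$ such that $q$ does not decide "$X_q\in\dot U$". For $\alpha<\nu$ let $F(\alpha)=\{q\le q_0:\alpha\in X_q\}$. The function $F\in V$ has at most $2^{|P|}<\nu$ values (computed in $V$). By $\nu$-completeness there is a value $t$, an element of $V$, with $F^{-1}(\{t\})\in\dot U^G$. Some $q\in G$ with $q\le q_0$ forces $F^{-1}(\{t\})\in\dot U$. If $q\in t$, then every $\alpha$ with $F(\alpha)=t$ is in $X_q$, so $F^{-1}(\{t\})\subseteq X_q$ and $q$ forces $X_q\in\dot U$. If $q\notin t$, then $F^{-1}(\{t\})\cap X_q=\emptyset$ and $q$ forces $X_q\notin\dot U$. Either way $q$ decides "$X_q\in\dot U$", a contradiction.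

With $q$ as in the claim, let $W=\{X\in P(\nu)^V:q\Vdash X\in\dot U\}\in V$. It is an ultrafilter in $V$, because $q$ decides everything. It is nonprincipal, because $q$ forces $\{\alpha\}\notin\dot U$. It is $\nu$-complete, because for a sequence in $V$ of fewer than $\nu$ members of $W$, $q$ forces the intersection into $\dot U$. So $\nu>\kappa$ is measurable in $V$, contradicting Step 1.

**Step 7: $V[G]$ has no strongly $\omega_1$-compact cardinals.** Work in $V[G]$. We first recall that a nonprincipal $\omega_1$-complete ultrafilter $U$ on a set $S$ gives a measurable cardinal. Let $\delta$ be the least cardinal such that $S$ has a partition into $\delta$ sets not in $U$; it exists because the singletons are such a partition. By $\omega_1$-completeness $\delta>\omega$. Let $\sigma:S\to\delta$ send a point to the index of its piece, and let $W=\{X\subseteq\delta:\sigma^{-1}(X)\in U\}$. This is a nonprincipal ultrafilter on $\delta$. It is $\delta$-complete: if not, there are fewer than $\delta$ sets not in $W$ whose union is in $W$. Make them disjoint and add the complement of the union. This partitions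 $\delta$ into fewer than $\delta$ sets not in $W$ (the number of them is infinite before the last set is added, since $W$ is an ultrafilter). Pulling back by $\sigma$ and dropping empty sets contradicts the minimality of $\delta$. So $\delta$ is measurable.

Now suppose $\kappa'$ were strongly $\omega_1$-compact. The filter $\{X\subseteq\kappa'^+:|\kappa'^+\setminus X|\le\kappa'\}$ is $\kappa'$-complete, so it extends to an $\omega_1$-complete ultrafilter. This ultrafilter is nonprincipal, since it contains the complement of every singleton. So there would be a measurable cardinal, contradicting Step 6.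

So $V[G]$ is a model of ZFC in which $\mathcal C$ is $\omega_2$-accessible and there are no measurable and no strongly $\omega_1$-compact cardinals. By part (1) of Theorem C, no smaller index of accessibility than $\omega_2$ is possible. $\square$
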